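# Delta-convexity tested along curves: many small cones in the plane

Throughout, $|\cdot|$ is the Euclidean norm on $\mathbb R^2$, $D$ is the closed unit disc, and $B(c,r)$ is the open disc of center $c$ and radius $r$.

## 1. One cone, then four

Take $\varepsilon,r>0$ and the small cone
$$b(x)=\varepsilon\,(r-|x|)^+\qquad(x\in\mathbb R^2).$$

Walk over it along the line $t\mapsto(t,0)$. The height is $\varepsilon(r-|t|)^+$, and its slopes are, in order, $0,\ \varepsilon,\ -\varepsilon,\ 0$. The total change of slope is $\varepsilon+2\varepsilon+\varepsilon=4\varepsilon$. Along a line at distance $a<r$ from the tip the height is $\varepsilon\,(r-\sqrt{a^2+t^2})^+$. With $s=\sqrt{r^2-a^2}$, the slope is $0$ before $-s$, jumps up to $\varepsilon s/r$, decreases to $-\varepsilon s/r$, and jumps back to $0$ at $s$. The total change is $4\varepsilon s/r\le4\varepsilon$. So a straight walk over one cone costs at most $4\varepsilon$.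

Now write $b$ as a difference of convex functions. One way is
$$b(x)=\varepsilon\max(r,|x|)-\varepsilon|x|.\tag{1}$$
How steep must such a representation be? Suppose $b=h_1-h_2$ with $h_1,h_2$ convex, and put $h=h_1+h_2$. Then $h+b=2h_1$ is convex. Near $0$ we have $h(x)=2h_1(x)+\varepsilon|x|-\varepsilon r$, so $h$ is a convex function plus a cone of slope $\varepsilon$. Hence the set of subgradients of $h$ at $0$ contains a whole disc of radius $\varepsilon$, and the Lipschitz constant of $h$ is at least $\varepsilon$.

Next put four such cones, with $r=\frac14$, at the points $(\pm\frac12,\pm\frac12)$, and let $F$ be their sum. The line $t\mapsto(t,\frac12)$ passes over two tips and pays $8\varepsilon$. If $F=h_1-h_2$ with $h_i$ convex and $h=h_1+h_2$ is $L$-Lipschitz, then the subgradient sets of $h$ at the four tips each contain a disc of radius $\varepsilon$. All of them lie in $LD$, and we shall see in Section 4 that they overlap only in null sets. Comparing areas, $4\pi\varepsilon^2\le\pi L^2$, so $L\ge2\varepsilon$.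

There are thus two prices for $n$ disjoint cones of slope $\varepsilon$:

* a walker pays at most about $\varepsilon$ times the number of cones on the path;
* a representation by convex functions pays at least $\varepsilon\sqrt n$.

If the cones can be placed so that every gently turning path meets far fewer than $\sqrt n$ of them, the second price is much larger than the first. Then we could hope for a function that looks like a difference of convex functions along every reasonable curve, and yet is not one. Whether such functions exist is the subject of this talk.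

## 2. Delta-convex functions, delta-convex curves, and the theorems

Let $X$ be a real Banach space.

**Definition (delta-convex function).** A function $g:U\to\mathbb R$ on an open convex set $U\subset X$ is *delta-convex* (d.c.) on $U$ if it is a difference of two continuous convex functions on $U$. A function $f:X\to\mathbb R$ is delta-convex on a neighborhood $U$ of $0$ ($U$ open and convex) if $f|_U$ is delta-convex on $U$.

For example, (1) shows that the cone $b$ is d.c. on $\mathbb R^2$, and $x_1x_2=\frac14(x_1+x_2)^2-\frac14(x_1-x_2)^2$ is d.c. on $\mathbb R^2$.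

**Definition (delta-convex curve).** Let $I\subset\mathbb R$ be an open interval. A continuous mapping $\varphi:I\to X$ is *delta-convex* on $I$ if the right derivative $\varphi'_+(t)$ exists at each $t\in I$ and $\varphi'_+$ has bounded variation on each compact subinterval of $I$.

Every piecewise affine curve is delta-convex: $\varphi'_+$ is a step function. The function $s\mapsto s^2\sin(1/s)$ (value $0$ at $0$) is not delta-convex on $(-1,1)$. It is differentiable, but its derivative $2s\sin(1/s)-\cos(1/s)$ equals $-(-1)^k$ at $s=1/(k\pi)$, so it oscillates infinitely often by $2$ near $0$.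

For $X=\mathbb R$ the two definitions agree. If $g=p-q$ with $p,q$ convex and continuous, then $g'_+=p'_+-q'_+$ is a difference of nondecreasing functions. The converse is checked at the end of the proof of (K4) below. So "$f\circ\varphi$ is delta-convex on $(0,1)$" is unambiguous.

Kalton, Konyagin and Veselý, in "Delta-semidefinite and delta-convex quadratic forms in Banach spaces" (arXiv:math/0605549, 2006), give this example. *Let $X$ be an infinite-dimensional $L_p(\mu)$ space where either $p=1$ or $2<p<\infty$. Then there is a continuous $f:X\to\mathbb R$ that is delta-convex on no neighborhood of $0$, while $f\circ\varphi$ is delta-convex on $(0,1)$ for each delta-convex $\varphi:(0,1)\to X$.* The problem is: does such an $f$ exist on each Banach space of dimension at least two? Or, at least, on each infinite-dimensional one?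

**Dimension at most one.** If $X=\mathbb Re$ with $e\ne0$, take $\varphi(t)=(2t-1)e$. This curve is delta-convex. If $f\circ\varphi=h_1-h_2$ with $h_i$ convex and continuous on $(0,1)$, the affine substitution $t=(s+1)/2$ shows that $f$ is delta-convex on $\{se:|s|<1\}$, a neighborhood of $0$. If $X=\{0\}$, every function is delta-convex. So no such $f$ exists when $\dim X\le1$: a single curve already sees the whole space.

To measure delta-convexity on an interval, put, for $g:[\alpha,\beta]\to\mathbb R$,
$$K(g,[\alpha,\beta])=\sup\sum_{i=1}^{m-1}\Big|\frac{g(t_{i+1})-g(t_i)}{t_{i+1}-t_i}-\frac{g(t_i)-g(t_{i-1})}{t_i-t_{i-1}}\Big|,$$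
the supremum over all partitions $\alpha=t_0<\dots<t_m=\beta$. This is the total change of slope. The crossing in Section 1 has $K=4\varepsilon$ (a general rule for piecewise affine functions follows (K0) below).

**Theorem 1.** Let $X$ be a real Banach space with $\dim X\ge2$. There is a Lipschitz function $f:X\to\mathbb R$ that is delta-convex on no neighborhood of $0$, while $f\circ\varphi$ is delta-convex on $(0,1)$ for every delta-convex $\varphi:(0,1)\to X$.

So the answer to both questions is yes. There is a stronger form.

**Theorem 2.**
1. An $f$ as in the problem exists on $X$ if and only if $\dim X\ge2$.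
2. If $\dim X\ge2$, then $f$ can moreover be chosen Lipschitz and $C^1$ on $X$, delta-convex on no nonempty open convex subset of $X$, and satisfying, with a constant $c$, for every delta-convex $\varphi:(0,1)\to X$ and every $[\alpha,\beta]\subset(0,1)$,
$$K(f\circ\varphi,[\alpha,\beta])\le c\Big(\sup_{[\alpha,\beta]}\|\varphi'_+\|+\operatorname{Var}_{[\alpha,\beta]}\varphi'_+\Big).\tag{2}$$
On $\mathbb R^2$ the generic (in the Baire sense) element of a natural Banach space of functions (the space $E_1$ of Section 9) has these properties.

Part 1 of Theorem 2 follows from Theorem 1 and the dimension count just made.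

## 3. The total change of slope

This section collects the properties of $K$ that turn the problem into one about polygons.

**(K0) Refining a partition does not decrease the sum.** Suppose an interval with slope $w$, with neighboring slopes $a$ and $b$, is split into two intervals with slopes $p,q$. Then $w=\lambda p+(1-\lambda)q$ with $\lambda\in(0,1)$ the ratio of lengths, so
$$|w-a|\le|p-a|+(1-\lambda)|q-p|,\qquad|b-w|\le|b-q|+\lambda|q-p|.$$
Adding, $|w-a|+|b-w|\le|p-a|+|q-p|+|b-q|$. If the interval is at an end, only one of the two inequalities is needed.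

In particular, for a piecewise affine $g$ only partitions containing all breakpoints matter, and $K(g)$ is the sum of the absolute slope jumps.

**(K1) Subadditivity and semicontinuity.** If $g_k\to g$ pointwise then $K(g)\le\liminf K(g_k)$, and $K(\sum_jg_j)\le\sum_jK(g_j)$ for pointwise convergent series. Indeed, for a fixed partition the sum is $\sum_i|\Lambda_i(g)|$, where each $\Lambda_i(g)$ is a fixed linear combination of finitely many values of $g$. So it is continuous under pointwise convergence and subadditive. Take limits, then the supremum over partitions; for series, apply this to partial sums.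

**(K2) Convex functions.** If $g$ is convex with all difference quotients in $[a,b]$, then $K(g)\le b-a$: the quotients along a partition are nondecreasing and the sum telescopes.

**(K3) Concatenation.** If $\alpha=s_0<\dots<s_N=\beta$ and $g$ is $\ell_i$-Lipschitz on $[s_{i-1},s_i]$, then
$$K(g,[\alpha,\beta])\le\sum_{i=1}^NK(g,[s_{i-1},s_i])+\sum_{i=1}^{N-1}(\ell_i+\ell_{i+1}).$$
By (K0) consider only partitions containing all $s_i$. The terms at interior points of the $[s_{i-1},s_i]$ give the first sum. The term at $s_i$ is a difference of a slope bounded by $\ell_{i+1}$ and one bounded by $\ell_i$.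

**(K4) Finite $K$ implies delta-convexity.** *If $g:(0,1)\to\mathbb R$ is continuous and $K(g,[\alpha,\beta])<\infty$ for all $[\alpha,\beta]\subset(0,1)$, then $g$ is delta-convex on $(0,1)$.*

*Proof.* First we work on a fixed $[\alpha,\beta]$, with $K=K(g,[\alpha,\beta])$. Let $g_m$ interpolate $g$ piecewise linearly at the points $s_0<\dots<s_N$ dividing $[\alpha,\beta]$ into $N=2^m$ equal parts, with slopes $\sigma_1,\dots,\sigma_N$. Then $\sum|\sigma_{i+1}-\sigma_i|\le K$, so all $|\sigma_i-\sigma_1|\le K$. The mean of the $\sigma_i$ is $\sigma=\frac{g(\beta)-g(\alpha)}{\beta-\alpha}$, so $|\sigma_1-\sigma|\le K$ for every $m$. Separating positive and negative jumps, $g_m=p_m-q_m$ with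
$$p_m(t)=g(\alpha)+\sigma_1(t-\alpha)+\sum_{i=1}^{N-1}(\sigma_{i+1}-\sigma_i)^+(t-s_i)^+,\qquad q_m(t)=\sum_{i=1}^{N-1}(\sigma_{i+1}-\sigma_i)^-(t-s_i)^+.$$
Both are convex, with Lipschitz constants at most $|\sigma|+2K$ and $K$, and their values at $\alpha$ are $g(\alpha)$ and $0$. By Arzelà–Ascoli a subsequence of $(p_m,q_m)$ converges uniformly to a pair $(p,q)$ of convex Lipschitz functions. Since $g$ is continuous, $g_m\to g$, so $g=p-q$ on $[\alpha,\beta]$.

Now we pass to $(0,1)$. As $[\alpha,\beta]$ was arbitrary, $g$ is locally Lipschitz, and $g'_+$ exists and has bounded variation on compact subintervals. Let $u(t)$ be the signed variation of $g'_+$ from $\frac12$ to $t$ (negative for $t<\frac12$) and $v=u-g'_+$. Both are nondecreasing on $(0,1)$. A locally Lipschitz function is the integral of its almost everywhere derivative, so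
$$g(t)=g(\tfrac12)+\int_{1/2}^tu-\int_{1/2}^tv .$$
The integral of a nondecreasing function is convex and continuous, so $g$ is delta-convex on $(0,1)$. $\square$

The last paragraph uses only that $g$ is locally Lipschitz and $g'_+$ is locally of bounded variation. A continuous $g$ with $g'_+$ locally of bounded variation is locally Lipschitz by the following fact, so the equivalence of the two definitions for $X=\mathbb R$ is proved as well.

**Mean value fact.** *If $\varphi$ is continuous on $[\alpha,\beta]$ with values in a normed space and $\varphi'_+$ exists on $[\alpha,\beta)$ with norm at most $M$, then $\varphi$ is $M$-Lipschitz.* Fix $a\in[\alpha,\beta)$ and $\delta>0$, and let $T$ be the largest point of $[a,\beta]$ such that $\|\varphi(t)-\varphi(a)\|\le(M+\delta)(t-a)$ on $[a,T]$; it exists by continuity. If $T<\beta$, then $\|\varphi'_+(T)\|\le M$ gives $\|\varphi(t)-\varphi(T)\|\le(M+\delta)(t-T)$ on some $[T,T+\eta]$, and the triangle inequality extends the estimate beyond $T$, a contradiction. So $T=\beta$; let $\delta\to0$.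

**Speed and variation of a polygon.** For a piecewise affine $\varphi:[\alpha,\beta]\to\mathbb R^2$ with successive velocities $v_1,\dots,v_N$ put
$$S(\varphi)=\max_l|v_l|,\qquad V(\varphi)=\sum_{l=1}^{N-1}|v_{l+1}-v_l|.$$
For a straight segment at unit speed, $S=1$ and $V=0$. For the unit-speed path with velocities $(1,0)$ and then $(0,1)$, $S=1$ and $V=\sqrt2$. We write $K(F\circ\varphi)$ for $K(F\circ\varphi,[\alpha,\beta])$.

**(K5) Polygons suffice.** *Let $\varphi:(0,1)\to\mathbb R^2$ be delta-convex, $[\alpha,\beta]\subset(0,1)$, and suppose $F:\mathbb R^2\to\mathbb R$ satisfies $K(F\circ\psi)\le c(S(\psi)+V(\psi))$ for all piecewise affine $\psi$. Then*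
$$K(F\circ\varphi,[\alpha,\beta])\le c\Big(\sup_{[\alpha,\beta]}|\varphi'_+|+\operatorname{Var}_{[\alpha,\beta]}\varphi'_+\Big)<\infty .$$

*Proof.* A function of bounded variation is bounded, so $\varphi'_+$ is bounded on $[\alpha,\beta]$. By the mean value fact $\varphi$ is Lipschitz there, hence it is the integral of $\varphi'_+$. Given a partition $(t_i)$ of $[\alpha,\beta]$, let $\psi$ be the piecewise affine interpolant of $\varphi$ at the $t_i$. Its velocities are
$$w_i=\int_0^1\varphi'_+\big(t_i+s(t_{i+1}-t_i)\big)\,ds .$$
So $S(\psi)\le\sup_{[\alpha,\beta]}|\varphi'_+|$. For each fixed $s\in(0,1)$ the points $t_i+s(t_{i+1}-t_i)$ increase with $i$, so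
$$V(\psi)=\sum_i|w_{i+1}-w_i|\le\int_0^1\sum_i\big|\varphi'_+(t_{i+1}+s(t_{i+2}-t_{i+1}))-\varphi'_+(t_i+s(t_{i+1}-t_i))\big|\,ds\le\operatorname{Var}_{[\alpha,\beta]}\varphi'_+ .$$
The partition sum for $F\circ\varphi$ uses only the values at the $t_i$, where $\varphi=\psi$. So it is a partition sum for $F\circ\psi$, hence at most $c(S(\psi)+V(\psi))$. Take the supremum over partitions. $\square$

**Averaging.** The same computation shows: if $\varphi$ is piecewise affine, its mean velocities $\bar v_i$ over consecutive adjacent time intervals satisfy $\sum_i|\bar v_{i+1}-\bar v_i|\le V(\varphi)$.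

## 4. The two prices of a cone field

Let $P\subset\mathbb R^2$ be a set of $n$ points, let $r>0$ be such that the discs $B(c,r)$, $c\in P$, are pairwise disjoint, let $\varepsilon>0$, and put
$$F=\sum_{c\in P}b_c,\qquad b_c(x)=\varepsilon\,(r-|x-c|)^+ .$$

If $f=h_1-h_2$ with $h_1,h_2$ convex and continuous on an open convex $W$, then $h=h_1+h_2$ satisfies $h+f=2h_1$ and $h-f=2h_2$. So $h\pm f$ are convex, and $h$ itself is convex. We say that a convex $h$ *controls* $f$ if $h\pm f$ are convex. For instance, $\varepsilon\max(r,|x|)+\varepsilon|x|$ controls the cone of Section 1.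

Recall that the subdifferential $\partial h(c)$ of a convex $h:W\to\mathbb R$, $W\subset\mathbb R^2$ open and convex, is the set of $\xi\in\mathbb R^2$ with $h(x)\ge h(c)+\langle\xi,x-c\rangle$ for all $x\in W$. It is nonempty at each $c\in W$. If the inequality holds for $x$ near $c$, it holds on $W$, since for small $t>0$
$$h(c)+t\langle\xi,x-c\rangle\le h(c+t(x-c))\le(1-t)h(c)+t\,h(x).$$
If $h$ is $L$-Lipschitz, then $\partial h(c)\subset LD$: test $\xi\in\partial h(c)$ at $x=c+t\xi$ with small $t>0$ to get $t|\xi|^2\le Lt|\xi|$.

**Lemma 1 (price of control).** Let $W\supset P$ be open and convex, $\lambda>0$, and $h:W\to\mathbb R$ convex and $L$-Lipschitz such that $h\pm\lambda F$ are convex on $W$. Then $L\ge\lambda\varepsilon\sqrt n$.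

*Proof.* *Each tip forces a disc of subgradients.* Let $c\in P$, $g=h+\lambda F$, and $\xi\in\partial g(c)$. For $x$ near $c$, $F(x)=\varepsilon(r-|x-c|)$, so $h(x)=g(x)+\lambda\varepsilon|x-c|-\lambda\varepsilon r$. If $|\eta|\le\lambda\varepsilon$, then near $c$
$$h(x)-h(c)=g(x)-g(c)+\lambda\varepsilon|x-c|\ge\langle\xi,x-c\rangle+\langle\eta,x-c\rangle .$$
So $\xi+\eta\in\partial h(c)$. Thus $\partial h(c)$ contains a disc of radius $\lambda\varepsilon$, and $\partial h(c)\subset LD$.

*Different tips use different area.* If $c\ne c'$ and $\xi\in\partial h(c)\cap\partial h(c')$, the two subgradient inequalities give $h(c')-h(c)\ge\langle\xi,c'-c\rangle$ and $h(c)-h(c')\ge\langle\xi,c-c'\rangle$. So $\langle\xi,c'-c\rangle=h(c')-h(c)$, and the intersection lies in a line and has measure $0$.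

*Compare areas.* $n\cdot\pi\lambda^2\varepsilon^2\le\pi L^2$. $\square$

**Lemma 2 (price of one cone along a polygon).** Let $J$ be a compact interval and $\varphi:J\to\mathbb R^2$ piecewise affine, with $S=S(\varphi)$ and $V=V(\varphi)$. If $g:\mathbb R^2\to\mathbb R$ is convex and $1$-Lipschitz, then $K(g\circ\varphi,J)\le2S+2V$. Consequently
$$K(b_c\circ\varphi,J)\le4\varepsilon(S+V).\tag{3}$$

*Proof.* The aim is to make $g\circ\varphi$ convex by adding an explicit convex function. On each affine piece $g\circ\varphi$ is convex. At a breakpoint $t_l$, with velocity $v_l$ before and $v_{l+1}$ after, and $x=\varphi(t_l)$, the right derivative of $g\circ\varphi$ is the directional derivative $g'(x;v_{l+1})$ and the left derivative is $-g'(x;-v_l)$. Since $g'(x;\cdot)$ is sublinear and bounded below by $-|\cdot|$,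
$$(g\circ\varphi)'_+-(g\circ\varphi)'_-=g'(x;v_{l+1})+g'(x;-v_l)\ge g'(x;v_{l+1}-v_l)\ge-|v_{l+1}-v_l| .$$
Let $\kappa(t)=\sum_l|v_{l+1}-v_l|(t-t_l)^+$. Then $g\circ\varphi+\kappa$ is continuous, convex on each piece, and at each breakpoint its left derivative does not exceed its right derivative. So it is convex. Its slopes lie in $[-S,S+V]$, and $\kappa$ is convex with slopes in $[0,V]$. By (K1) and (K2), $K(g\circ\varphi,J)\le(2S+V)+V$.

Finally $b_c(x)=\varepsilon\big(\max(r,|x-c|)-|x-c|\big)$ is $\varepsilon$ times a difference of two convex $1$-Lipschitz functions, so (K1) gives (3). $\square$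

Lemma 2 also explains why the problem is about a converse. If $f=h_1-h_2$ on $\mathbb R^2$ with $h_i$ convex and $L_i$-Lipschitz, then $K(f\circ\psi)\le2(L_1+L_2)(S(\psi)+V(\psi))$ for polygons, and by (K5) and (K4) $f\circ\varphi$ is delta-convex for every delta-convex $\varphi:(0,1)\to\mathbb R^2$. We ask whether good behavior along curves can hold without delta-convexity.

## 5. Grids and circles

We want cone fields with $K(F\circ\varphi)\le C(S+V)$ for all polygons, $C$ independent of $n$, while the bound $\varepsilon\sqrt n$ of Lemma 1 tends to infinity. The natural first placement is a grid.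

**Grid.** Let $n=m^2$ and $P=\{(\frac i{2m},\frac j{2m}):1\le i,j\le m\}\subset D$, with $r<\frac1{4m}$. The horizontal line through a row, at unit speed, has $S=1$ and $V=0$, and passes over $m$ tips. The slopes along it are $0,\varepsilon,-\varepsilon,0,\varepsilon,-\varepsilon,0,\dots$, so $K=4\varepsilon m=4\varepsilon\sqrt n$. A uniform bound $C$ forces $\varepsilon\sqrt n\le C/4$. But $\varepsilon\sqrt n$ is precisely the quantity Lemma 1 needs to be large. The rows ruin it: one straight line meets $\sqrt n$ tips.

**Circle.** To avoid lines, one may put the $n\ge3$ points equally spaced on the unit circle, with $r$ less than half the distance of neighbors. A line now meets at most two tips. But let $\varphi$ traverse the inscribed regular $n$-gon once at unit speed, starting at a tip. It has $S=1$ and $V=(n-1)\cdot2\sin(\pi/n)\le2\pi$. On each side the slopes of $F\circ\varphi$ are $-\varepsilon,0,\varepsilon$ (a change of $2\varepsilon$), and at each of the $n-1$ inner corners the slope changes by $2\varepsilon$. So $K=(4n-2)\varepsilon$. A uniform bound forces $\varepsilon$ to be of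 order at most $1/n$, and $\varepsilon\sqrt n\to0$.

So the points must avoid lines and gently bending curves alike: any chain of points with bounded total turning must be short, of length at most a constant times $n^\gamma$ with $\gamma<\frac12$. Then $\varepsilon=n^{-\gamma}$ makes the walker's price bounded and the control price at least $n^{1/2-\gamma}$.

Random points do this with $\gamma=\frac13$, and a parameter count shows why. A chain of $k$ points is described by a start, an initial direction, about $k$ turning angles with bounded sum, and about $k$ step lengths with bounded sum. Each length $l$ enters the area element with weight $l$. The angles contribute a volume like $C^k/k!$ and the weighted lengths one like $C^k/(2k)!$. So $k$ random points form such a chain with probability about $(C/k^3)^k$. There are at most $n^k$ ordered choices. The product $(Cn/k^3)^k$ is small as soon as $k$ is a large multiple of $n^{1/3}$.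

## 6. Point sets without long gently turning chains

**Lemma 3.** For each $n\ge2$ there is $P\subset D$ with $|P|=n$ such that: if $c_1,\dots,c_k\in P$ are distinct, $k\ge3$, $u_i=\frac{c_{i+1}-c_i}{|c_{i+1}-c_i|}$ and
$$\sum_{i=2}^{k-1}|u_i-u_{i-1}|\le1,$$
then $k<16\,n^{1/3}$.

*Proof.* For $k\ge3$ let $S_k\subset D^k$ be the set of all $(c_1,\dots,c_k)$ with $c_i\ne c_{i+1}$ for all $i$ and $\sum_{i=2}^{k-1}|u_i-u_{i-1}|\le1$. It is a Borel set. For such tuples put $l_i=|c_{i+1}-c_i|$.

**Step 1: constraints on lengths and angles.** This step bounds the parameters of a chain. The triangle inequality gives $|u_i-u_1|\le1$, so $\langle u_i,u_1\rangle=1-\frac12|u_i-u_1|^2\ge\frac12$. Hence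
$$\sum_{i=1}^{k-1}l_i\le2\sum_{i=1}^{k-1}l_i\langle u_i,u_1\rangle=2\langle c_k-c_1,u_1\rangle\le4 .$$
Identify $\mathbb R^2$ with $\mathbb C$ and write $u_i=e^{\mathrm i\alpha_i}$ with $\alpha_1\in[0,2\pi)$, $\alpha_i=\alpha_{i-1}+\theta_i$, $\theta_i\in(-\pi,\pi]$. Since $\sin x\ge\frac2\pi x$ on $[0,\frac\pi2]$, we have $|u_i-u_{i-1}|=2\sin(|\theta_i|/2)\ge\frac2\pi|\theta_i|$. So $\sum_{i=2}^{k-1}|\theta_i|\le\frac\pi2<2$.

**Step 2: the volume of $S_k$.** This step bounds the measure $|S_k|$ by integrating over the parameters. Consider
$$(c_1,\alpha_1,\theta_2,\dots,\theta_{k-1},l_1,\dots,l_{k-1}),$$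
which has $2+1+(k-2)+(k-1)=2k$ coordinates. Passing from $(c_1,\dots,c_k)$ to $c_1$ and the differences $c_{i+1}-c_i$ is linear of determinant $1$. Each difference in polar coordinates $(l_i,\alpha_i)$ has Jacobian $l_i$. Passing from $(\alpha_1,\dots,\alpha_{k-1})$ to $(\alpha_1,\theta_2,\dots,\theta_{k-1})$ is triangular with ones on the diagonal. So the Jacobian is $\prod l_i$, and $|S_k|$ is at most the integral of $\prod l_i$ over the region given by Step 1.

For the lengths, let $I_q(R)=\int_{\{l_i\ge0,\ l_1+\dots+l_q\le R\}}\prod l_i\,dl$. Then $I_q(R)=\frac{R^{2q}}{(2q)!}$. This is clear for $q=1$, and inductively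
$$I_q(R)=\int_0^Rl\,\frac{(R-l)^{2q-2}}{(2q-2)!}\,dl=\frac{R^{2q}}{(2q-2)!}\cdot\frac{1!\,(2q-2)!}{(2q)!}=\frac{R^{2q}}{(2q)!}$$
by the Beta integral. With $q=k-1$ and $R=4$ we get $\frac{4^{2k-2}}{(2k-2)!}$. For the angles, $\{\theta\in\mathbb R^{k-2}:\sum|\theta_i|\le2\}$ consists of $2^{k-2}$ copies of a simplex of volume $\frac{2^{k-2}}{(k-2)!}$, so its volume is $\frac{4^{k-2}}{(k-2)!}$. Finally $c_1$ contributes at most $\pi$ and $\alpha_1$ at most $2\pi$. Altogether
$$|S_k|\le\pi\cdot2\pi\cdot\frac{4^{2k-2}}{(2k-2)!}\cdot\frac{4^{k-2}}{(k-2)!}.\tag{4}$$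

**Step 3: first moment.** This step shows that random points have no long chains. Let $X_1,\dots,X_n$ be independent and uniform in $D$. There are at most $n^k$ ordered $k$-tuples of distinct indices, and each gives a point of $S_k$ with probability $|S_k|/\pi^k$. So the expected number of tuples of distinct indices with $(X_{i_1},\dots,X_{i_k})\in S_k$ is at most $n^k|S_k|/\pi^k$. We use
$$(2k-2)!\ge\frac{(2k)!}{4k^2},\qquad(k-2)!\ge\frac{k!}{k^2},\qquad m!\ge\Big(\frac me\Big)^m,$$
the last because $e^m\ge m^m/m!$. Then $(2k)!\,k!\ge4^kk^{3k}e^{-3k}$, and (4) gives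
$$\frac{n^k|S_k|}{\pi^k}\le\frac{n^k}{\pi^k}\cdot\frac{2\pi^2\cdot4^{3k-4}\cdot4k^4}{4^kk^{3k}e^{-3k}}=\frac{2\pi^2}{64}\,k^4\Big(\frac{16e^3}{\pi}\cdot\frac n{k^3}\Big)^k\le\Big(\frac{512\,n}{k^3}\Big)^k .\tag{5}$$
For the last inequality, $2\pi^2<64$. Also $k^4\le5^k$ for $k\ge3$: at $k=3$ it reads $81\le125$, and $\big(\frac{k+1}k\big)^4\le\big(\frac43\big)^4<5$. Finally $80e^3<80\cdot20.086<1607$ while $512\pi>1608$, so $5\cdot16e^3/\pi<512$.

**Step 4: choice of $P$.** Let $k_0$ be the least integer with $k_0\ge16n^{1/3}$; then $k_0\ge3$. For $k=k_0$ we have $512n/k_0^3\le512/4096=\frac18$, so (5) is at most $8^{-k_0}<1$. Hence with positive probability there is no $k_0$-tuple of distinct indices in $S_{k_0}$. Almost surely the $X_i$ are distinct, so we may fix a configuration $P$ of $n$ distinct points without such tuples. A chain as in the lemma with $k\ge k_0$ points would give, by keeping its first $k_0$ points, a $k_0$-tuple in $S_{k_0}$. So $k<k_0$, and as $k_0$ is the least integer that is at least $16n^{1/3}$, $k<16n^{1/3}$. $\square$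

For each $n\ge2$ fix such a set $P_n$. Let $d$ be the minimal distance between its points and put
$$r=\frac d{100n},\qquad\varepsilon=n^{-1/3},\qquad F_n(x)=\sum_{c\in P_n}b_c(x),\quad b_c(x)=\varepsilon\,(r-|x-c|)^+ .$$
Since $d\le2$ we have $r\le\frac1{100}$. The discs $B(c,r)$ are pairwise disjoint and contained in the interior of $2D$. Hence $F_n=0$ off $2D$ and $0\le F_n\le\varepsilon r\le1$. As at most one $b_c$ is nonzero at each point, $F_n=\max_cb_c$ is $\varepsilon$-Lipschitz, hence $1$-Lipschitz. Lemma 1 reads: a convex $L$-Lipschitz $h$ on an open convex $W\supset P_n$ with $h\pm\lambda F_n$ convex has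
$$L\ge\lambda n^{1/2-1/3}=\lambda n^{1/6}.\tag{6}$$

## 7. Polygons over the random cone field

**Lemma 4.** $K(F_n\circ\varphi,[\alpha,\beta])\le400\,(S(\varphi)+V(\varphi))$ for every $n\ge2$ and every piecewise affine $\varphi:[\alpha,\beta]\to\mathbb R^2$.

Lemma 3 limits chains whose *directions* vary by at most $1$ in total, while $V$ measures the variation of the *velocity*. A slow polygon can turn a great deal at little cost in $V$. On slow parts the price of a cone, by (3), is small in proportion to the speed. So we cut the polygon into blocks on which the velocity is nearly constant relative to its own size, and add up.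

*Proof.* **Step 1: blocks.** This step cuts $\varphi$ and shows that the initial speeds of the blocks have a bounded sum. Let $v_1,\dots,v_N$ be the velocities of $\varphi$. Group the pieces greedily into consecutive blocks $J_1,\dots,J_M$: a block starting with piece $i$ ends at the largest $j$ with
$$\sum_{l=i}^{j-1}|v_{l+1}-v_l|\le\tfrac14|v_i| .$$
Let $w_s$ be the first velocity of $J_s$. For $s<M$, the variation of the velocity from the first piece of $J_s$ to the first piece of $J_{s+1}$ exceeds $\frac14|w_s|$, by maximality of $j$. For different $s$ these variations use different terms of $V(\varphi)$. So $\sum_{s<M}|w_s|\le4V(\varphi)$, and since $|w_M|\le S(\varphi)$,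
$$\sum_{s\le M}|w_s|\le4V(\varphi)+S(\varphi).\tag{7}$$
On $J_s$ all velocities satisfy $|v-w_s|\le\frac14|w_s|$, the variation of the velocity is at most $\frac14|w_s|$, and speeds are at most $\frac54|w_s|$. If $w_s=0$, then $\varphi$ is constant on $J_s$.

**Step 2: a block meets few discs.** We claim that if $w_s\ne0$, then $\varphi(J_s)$ meets at most $16n^{1/3}$ of the discs $B(c,r)$. This does not depend on the time scale, so let $|w_s|=1$. Suppose $\varphi(J_s)$ meets the discs of $k$ distinct points of $P_n$. If $k\le2$ there is nothing to prove. Let $k\ge3$. Choose a time in each disc; the times are distinct since the discs are disjoint. Number the points so that the times are $\tau_1<\dots<\tau_k$, and put $p_i=\varphi(\tau_i)$, so $|p_i-c_i|<r$.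

First we control the directions of the steps $p_{i+1}-p_i$. The mean velocities $\bar v_i=\frac{p_{i+1}-p_i}{\tau_{i+1}-\tau_i}$ are averages of velocities on $J_s$. So $|\bar v_i-w_s|\le\frac14$, hence $|\bar v_i|\ge\frac34$, and by the averaging remark in Section 3, $\sum|\bar v_{i+1}-\bar v_i|\le\frac14$. The map $v\mapsto v/|v|$ is $\frac1\rho$-Lipschitz on $\{|v|\ge\rho\}$: there it is $\frac1\rho$ times the nearest-point projection onto $\rho D$, which is $1$-Lipschitz. With $\rho=\frac34$, the unit vectors $\hat u_i=\bar v_i/|\bar v_i|=\frac{p_{i+1}-p_i}{|p_{i+1}-p_i|}$ satisfy $\sum|\hat u_{i+1}-\hat u_i|\le\frac43\cdot\frac14=\frac13$.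

Next we pass from the $p_i$ to the centers $c_i$. We have $|(c_{i+1}-c_i)-(p_{i+1}-p_i)|\le2r$, $|c_{i+1}-c_i|\ge d$ and $|p_{i+1}-p_i|\ge d-2r\ge\frac d2$. With $\rho=\frac d2$, the vectors $u_i$ of Lemma 3 satisfy $|u_i-\hat u_i|\le\frac2d\cdot2r=\frac{4r}d=\frac1{25n}$. Since $k\le n$,
$$\sum_{i=2}^{k-1}|u_i-u_{i-1}|\le\frac13+\frac{2k}{25n}\le\frac13+\frac2{25}<1,$$
and Lemma 3 gives $k<16n^{1/3}$.

**Step 3: adding up.** If $w_s\ne0$, at most $16n^{1/3}$ of the functions $b_c\circ\varphi$ are not identically zero on $J_s$. By (K1) and (3), with $S\le\frac54|w_s|$ and $V\le\frac14|w_s|$ on $J_s$,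
$$K(F_n\circ\varphi,J_s)\le16n^{1/3}\cdot4n^{-1/3}\cdot\big(\tfrac54+\tfrac14\big)|w_s|=96\,|w_s| .$$
If $w_s=0$ this holds trivially. As $F_n$ is $1$-Lipschitz, $F_n\circ\varphi$ is $\frac54|w_s|$-Lipschitz on $J_s$. By (K3) and (7),
$$K(F_n\circ\varphi,[\alpha,\beta])\le96\sum_s|w_s|+2\cdot\tfrac54\sum_s|w_s|\le99\,(4V(\varphi)+S(\varphi))\le400\,(S(\varphi)+V(\varphi)).\qquad\square$$

The walker now pays at most $400(S+V)$ for every $n$, while by (6) control of $F_n$ costs at least $n^{1/6}$.

## 8. Shrinking copies that accumulate at the origin: proof of Theorem 1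

The rescaling $F_n\mapsto\rho F_n((\cdot-z)/\rho)$ preserves slopes, so it changes neither price. Hence copies with larger and larger $n$ can be packed near $0$, with summable weights $2^{-j}$, provided $n_j^{1/6}$ grows faster than $2^j$.

**Step 1: the function in the plane.** For $j\ge1$ let $n_j=2^{12j}$, $z_j=(2^{-j},0)$, $\rho_j=2^{-j-4}$, and
$$f_0(x)=\sum_{j\ge1}2^{-j}f_j(x),\qquad f_j(x)=\rho_jF_{n_j}\Big(\frac{x-z_j}{\rho_j}\Big).$$
Each $f_j$ is $1$-Lipschitz, $0\le f_j\le\rho_j$, and $f_j$ vanishes off the disc $z_j+2\rho_jD$ of radius $2^{-j-3}$. The centers lie on a line in monotone order, and for neighbors $|z_j-z_{j+1}|=2^{-j-1}>2^{-j-3}+2^{-j-4}$. So these discs are pairwise disjoint. The series converges and $f_0$ is $1$-Lipschitz, as $\sum2^{-j}=1$.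

**Step 2: $f_0$ is good along curves.** Let $\psi$ be piecewise affine. The polygon $(\psi-z_j)/\rho_j$ has speed $S(\psi)/\rho_j$ and variation $V(\psi)/\rho_j$, so Lemma 4 gives
$$K(f_j\circ\psi)\le\rho_j\cdot400\,\frac{S(\psi)+V(\psi)}{\rho_j}=400\,(S(\psi)+V(\psi)).$$
By (K1), $K(f_0\circ\psi)\le400(S(\psi)+V(\psi))$. For a delta-convex $\varphi:(0,1)\to\mathbb R^2$, (K5) gives $K(f_0\circ\varphi,[\alpha,\beta])<\infty$ for all $[\alpha,\beta]\subset(0,1)$. Since $f_0\circ\varphi$ is continuous, it is delta-convex on $(0,1)$ by (K4).

**Step 3: $f_0$ is delta-convex on no neighborhood of $0$.** Suppose $f_0=h_1-h_2$ on an open convex $U\ni0$ with $h_i$ convex and continuous. Continuous convex functions are locally Lipschitz, so $h=h_1+h_2$ is $L$-Lipschitz on some disc $B(0,\eta)\subset U$. For large $j$, $z_j+2\rho_jD\subset B(0,\eta)$. Let $W$ be the interior of $2D$ and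
$$h^{(j)}(y)=2^j\rho_j^{-1}h(z_j+\rho_jy)\qquad(y\in W),$$
which is convex and $2^jL$-Lipschitz. On $z_j+\rho_jW$ only the $j$th term of $f_0$ is nonzero, so $2^j\rho_j^{-1}f_0(z_j+\rho_jy)=F_{n_j}(y)$ on $W$. As $h\pm f_0$ are convex on $U$, the functions $h^{(j)}\pm F_{n_j}$ are convex on $W\supset P_{n_j}$. By (6) with $\lambda=1$,
$$2^jL\ge n_j^{1/6}=4^j$$
for all large $j$, which is impossible.

**Step 4: general $X$.** This step transports $f_0$ to $X$ by a linear surjection with a linear right inverse. Let $e_1,e_2\in X$ be linearly independent. By Hahn–Banach there are continuous functionals $x_1^*,x_2^*$ on $X$ with $x_i^*(e_j)=1$ if $i=j$ and $0$ otherwise. Put $Q=(x_1^*,x_2^*):X\to\mathbb R^2$ and $T(a,b)=ae_1+be_2$. Both are linear and continuous, and $QT=\mathrm{id}$. Let $f=f_0\circ Q$, a Lipschitz function.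

If $\varphi:(0,1)\to X$ is delta-convex, then $Q\circ\varphi$ is continuous with right derivative $Q\varphi'_+$, whose variation is at most $\|Q\|$ times that of $\varphi'_+$. So $Q\circ\varphi$ is delta-convex, and $f\circ\varphi=f_0\circ(Q\circ\varphi)$ is delta-convex on $(0,1)$ by Step 2.

If $f$ were delta-convex on an open convex neighborhood $U$ of $0$, say $f=h_1-h_2$ there, then $f_0=f\circ T=h_1\circ T-h_2\circ T$ would be delta-convex on the open convex neighborhood $T^{-1}(U)$ of $0$ in $\mathbb R^2$, contrary to Step 3. This proves Theorem 1. $\blacksquare$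

## 9. A Banach space of test functions and Baire's theorem: proof of Theorem 2

Part 1 was proved in Section 2, given Theorem 1. For part 2 we need a $C^1$ function that is bad on every open set. The function of Section 8 has corners at the tips and is bad only near $0$. Instead of building the new one by hand, we show that almost every member of a suitable Banach space will do.

**Step 1: the space.** Let $E_1$ be the space of Lipschitz $C^1$ functions $f:\mathbb R^2\to\mathbb R$ with $f(0)=0$ and
$$\|f\|=\operatorname{Lip}(f)+\sup_\psi\frac{K(f\circ\psi)}{S(\psi)+V(\psi)}<\infty,$$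
the supremum over nonconstant piecewise affine $\psi:[\alpha,\beta]\to\mathbb R^2$, all $\alpha<\beta$. (For such $\psi$, $S(\psi)>0$.) For example, a linear $f(x)=\langle a,x\rangle$ belongs to $E_1$: $f\circ\psi$ is piecewise affine with slopes $\langle a,v_l\rangle$, so $K(f\circ\psi)\le|a|V(\psi)$ and $\|f\|\le2|a|$.

Clearly $\|\cdot\|$ is a norm. To use Baire's theorem we need completeness. Let $(f_k)$ be Cauchy. Since $|f_k(x)-f_l(x)|\le\operatorname{Lip}(f_k-f_l)|x|$, the $f_k$ converge, uniformly on bounded sets, to some $f$ with $f(0)=0$, and $\operatorname{Lip}(f_k-f)\to0$. As $\sup|\nabla f_k-\nabla f_l|\le\operatorname{Lip}(f_k-f_l)$, the gradients converge uniformly, so $f$ is $C^1$. By (K1),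
$$K((f_k-f)\circ\psi)\le\liminf_{l\to\infty}K((f_k-f_l)\circ\psi)\le\Big(\liminf_{l\to\infty}\|f_k-f_l\|\Big)(S(\psi)+V(\psi)).$$
The right-hand factor tends to $0$ as $k\to\infty$. So $f_k-f\in E_1$ for large $k$, $f\in E_1$, and $\|f_k-f\|\to0$.

**Step 2: the sets $N_{B,m}$.** These closed sets will contain every $f\in E_1$ that is delta-convex somewhere. For an open disc $B$ with rational center and radius and $m\in\mathbb N$, let $N_{B,m}$ be the set of $f\in E_1$ for which there is a convex $m$-Lipschitz $h:B\to\mathbb R$, zero at the center of $B$, with $h\pm f$ convex on $B$.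

The set $N_{B,m}$ is convex (take convex combinations of the functions $h$) and symmetric (the same $h$ serves $-f$). Moreover:

$(*)$ *If functions $g_k$ on $B$ each admit such an $h_k$, and $g_k\to g$ uniformly on $B$, then $g$ admits such an $h$.*

Indeed the $h_k$ are $m$-Lipschitz and vanish at the center, so by Arzelà–Ascoli a subsequence converges uniformly on $B$. The limit $h$ is convex, $m$-Lipschitz, zero at the center, and $h\pm g$ are convex as limits of convex functions. In $(*)$ the limit $g$ need not be in $E_1$. Convergence in $E_1$ implies uniform convergence on bounded sets, so $N_{B,m}$ is closed in $E_1$.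

**Step 3: $N_{B,m}$ has empty interior.** Here the cone fields enter. Suppose $N_{B,m}$ contains a ball $\{\|f-a\|\le s\}$ with $s>0$. By symmetry it contains $\{\|f+a\|\le s\}$. If $\|g\|\le s$, then $g=\frac12\big((a+g)+(-a+g)\big)$, so by convexity $N_{B,m}\supset\{\|g\|\le s\}$.

Let $z$ be the center of $B$ and $\rho>0$ with $z+2\rho D\subset B$. Given $n\ge2$, let $F(x)=\rho F_n((x-z)/\rho)$. Then $\operatorname{Lip}F\le1$, and as in Section 8, Step 2, $K(F\circ\psi)\le400(S(\psi)+V(\psi))$ for polygons $\psi$. But $F$ is not $C^1$, so we smooth it. Let $\omega_\tau\ge0$ be a standard smooth mollifier supported in $\tau D$ with integral $1$, and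
$$F^\tau(x)=\int\omega_\tau(y)F(x-y)\,dy .$$
Then $F^\tau\in C^\infty$ and $\operatorname{Lip}F^\tau\le1$. For a fixed partition, the partition sum for $F^\tau\circ\psi$ is at most the $\omega_\tau(y)\,dy$-average of the partition sums for $F\circ(\psi-y)$. Since $\psi-y$ has the same velocities as $\psi$, this gives $K(F^\tau\circ\psi)\le400(S(\psi)+V(\psi))$.

So $F^\tau-F^\tau(0)\in E_1$ has norm at most $401$, and $\frac s{401}(F^\tau-F^\tau(0))\in N_{B,m}$ for all $\tau>0$. As $\tau\to0$, $|F^\tau-F|\le\tau$, so these functions converge uniformly to $\frac s{401}(F-F(0))$. By $(*)$ there is a convex $m$-Lipschitz $h$ on $B$ with $h\pm\frac s{401}(F-F(0))$ convex, hence with $h\pm\frac s{401}F$ convex. Then $y\mapsto\rho^{-1}h(z+\rho y)$ is convex and $m$-Lipschitz on the interior of $2D$, which contains $P_n$. Adding or subtracting $\frac s{401}F_n$ keeps it convex. By (6) with $\lambda=\frac s{401}$,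
$$m\ge\frac s{401}\,n^{1/6}\qquad\text{for every }n\ge2,$$
which is impossible.

**Step 4: the generic element on $\mathbb R^2$.** There are countably many pairs $(B,m)$. By Baire's theorem $E_1\setminus\bigcup_{B,m}N_{B,m}$ is residual in the complete space $E_1$, in particular nonempty. Let $f_0$ belong to it. Suppose $f_0=h_1-h_2$ on a nonempty open convex $U\subset\mathbb R^2$ with $h_i$ convex and continuous. Then $h_1+h_2$ is locally Lipschitz, so it is $m$-Lipschitz on some rational disc $B\subset U$ for some $m\in\mathbb N$. Subtracting its value at the center, we get $f_0\in N_{B,m}$, a contradiction. So the generic $f_0\in E_1$ is delta-convex on no nonempty open convex set.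

By definition of the norm, $K(f_0\circ\psi)\le\|f_0\|(S(\psi)+V(\psi))$ for all polygons $\psi$ (trivially for constant ones). So (K5) gives
$$K(f_0\circ\varphi,[\alpha,\beta])\le\|f_0\|\Big(\sup_{[\alpha,\beta]}|\varphi'_+|+\operatorname{Var}_{[\alpha,\beta]}\varphi'_+\Big)\tag{8}$$
for every delta-convex $\varphi:(0,1)\to\mathbb R^2$ and $[\alpha,\beta]\subset(0,1)$.

**Step 5: general $X$ with $\dim X\ge2$.** With $Q,T$ as in Section 8, Step 4, put $f=f_0\circ Q$. It is Lipschitz and $C^1$. If $\varphi:(0,1)\to X$ is delta-convex, apply (8) to the delta-convex curve $Q\circ\varphi$, whose right derivative is $Q\varphi'_+$. This gives (2) with $c=\|f_0\|\,\|Q\|$. Since $f\circ\varphi$ is continuous, it is delta-convex on $(0,1)$ by (K4).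

Suppose $f$ is delta-convex on a nonempty open convex $U\subset X$. Pick $u\in U$ and let $A(y)=u+T(y-Qu)$, a continuous affine map $\mathbb R^2\to X$. Then $Q(A(y))=Qu+(y-Qu)=y$, so $f\circ A=f_0$. Hence $f_0$ is delta-convex on the open convex set $A^{-1}(U)$, which contains $Qu$ because $A(Qu)=u$. This contradicts Step 4. So $f$ is delta-convex on no nonempty open convex subset of $X$, in particular on no neighborhood of $0$. This proves Theorem 2. $\blacksquare$
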